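\title{Rank one subprojections in uniform Roe algebras}

\begin{abstract}
Let $X$ be a uniformly locally finite metric space and let $(p_n)$ be a sequence of nonzero projections such that every subseries $\sum_{n\in M}p_n$ converges strongly to an element of the uniform Roe algebra $\mathrm C^*_u(X)$. We prove that there are rank one projections $q_n\le p_n$ with the same property, which answers a question of Braga, Farah and Vignati. The admissible choices of $q_n$ are characterized by a concentration property of the probability measures $|\xi_n|^2$, where $\xi_n$ is a unit vector in the range of $q_n$. Concentrated vectors are found by almost maximizing the $\ell_\alpha$ norm, for an exponent $\alpha$ slightly larger than $2$, on the unit sphere of the range of a projection close to $p_n$.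
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\mathbb N=\{1,2,\dots\}$, metrics take finite values, balls $B(x,r)$ are closed, and $(X,d)$ is a metric space that is \emph{uniformly locally finite} (u.l.f.):
\[
D(r):=\sup_{x\in X}|B(x,r)|<\infty\qquad\text{for every }r>0 .
\]
Such a space is a countable union of finite balls, hence countable. Let $(\delta_x)_{x\in X}$ be the standard orthonormal basis of $\ell_2(X)$. An operator $a\in\mathcal B(\ell_2(X))$ has matrix entries $a(x,y)=\langle a\delta_y,\delta_x\rangle$. We write $\operatorname{prop}(a)\le r$ if $a(x,y)=0$ whenever $d(x,y)>r$, and we say that $a$ has \emph{finite propagation} if this holds for some $r$. An operator of propagation at most $r$ moves the support of a vector by at most $r$. The \emph{uniform Roe algebra} $\mathrm C^*_u(X)$ is the norm closure in $\mathcal B(\ell_2(X))$ of the $^*$-algebra of operators of finite propagation. It contains the multiplication operator $\chi_A$ by the indicator of any set $A\subseteq X$, which has propagation $0$. It also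 contains every rank one operator, because $v\mapsto\langle v,\eta\rangle\xi$ is a norm limit of operators of the same form with $\xi,\eta$ finitely supported.

\begin{definition}\label{def:summable}
A sequence $(a_n)$ in $\mathcal B(\ell_2(X))$ is \emph{subseries summable in $\mathrm C^*_u(X)$} if for every $M\subseteq\mathbb N$ the partial sums $\sum_{n\in M,\,n\le k}a_n$ converge in the strong operator topology as $k\to\infty$, and the limit $\mathrm{SOT}\text{-}\sum_{n\in M}a_n$ lies in $\mathrm C^*_u(X)$.
\end{definition}

The model is $p_n=\chi_{A_n}$ for disjoint sets $A_n\subseteq X$. In general, a subseries summable sequence of projections defines a bounded linear map $(z_n)\mapsto\mathrm{SOT}\text{-}\sum_nz_np_n$ from $\ell_\infty$ into $\mathrm C^*_u(X)$: the map is bounded by Lemma~\ref{lem:basic} below, and it sends the dense set of sequences with finitely many values into $\mathrm C^*_u(X)$. When the $p_n$ are nonzero and mutually orthogonal, this is a copy of the algebra $\ell_\infty$ inside $\mathrm C^*_u(X)$. In the model one can shrink each $A_n$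 to a point and obtain a copy of $\ell_\infty$ built from rank one projections. It is natural to ask whether this thinning is always possible. The following two questions were posed by Braga, Farah and Vignati~\cite{BFV}. Let $(p_n)$ be a sequence of projections that is subseries summable in $\mathrm C^*_u(X)$, each of rank strictly greater than $1$.
\begin{enumerate}
\item[(Q1)] Are there rank one projections $q_n\le p_n$, for all $n\in\mathbb N$, such that $\mathrm{SOT}\text{-}\sum_{n\in M}q_n\in\mathrm C^*_u(X)$ for every $M\subseteq\mathbb N$?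
\item[(Q2)] Are there at least an infinite set $M\subseteq\mathbb N$ and rank one projections $q_n\le p_n$, for $n\in M$, such that $\mathrm{SOT}\text{-}\sum_{n\in M_0}q_n\in\mathrm C^*_u(X)$ for every $M_0\subseteq M$?
\end{enumerate}
Each single $q_n$ lies in $\mathrm C^*_u(X)$, whatever the choice; the question is about uniformity in $n$. The answer to (Q1) is yes, and (Q2) follows with $M=\mathbb N$.

\begin{theorem}\label{thm:main}
Let $X$ be a u.l.f.\ metric space and let $(p_n)$ be a sequence of nonzero projections that is subseries summable in $\mathrm C^*_u(X)$. Then there are rank one projections $q_n\le p_n$, $n\in\mathbb N$, such that $(q_n)$ is subseries summable in $\mathrm C^*_u(X)$.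
\end{theorem}

The rank of $p_n$ is arbitrary here, possibly infinite, and the $p_n$ need not be mutually orthogonal.

\begin{corollary}\label{cor:rank}
In the setting of Theorem~\ref{thm:main}, for each $k\in\mathbb N$ there are projections $Q_n\le p_n$ of rank $\min(k,\operatorname{rank}p_n)$ such that $(Q_n)$ is subseries summable in $\mathrm C^*_u(X)$.
\end{corollary}

The proof of Theorem~\ref{thm:main} goes through a description of all admissible choices of $(q_n)$, which needs two notions of uniformity. An operator $a$ is \emph{$(\varepsilon,r)$-approximable} if $\|a-b\|\le\varepsilon$ for some $b$ with $\operatorname{prop}(b)\le r$. A family of operators is \emph{equi-approximable} if for every $\varepsilon>0$ there is one $r$ for which all its members are $(\varepsilon,r)$-approximable. Sets $A,B\subseteq X$ are \emph{$r$-separated} if $d(x,y)>r$ for all $x\in A$ and $y\in B$. In that case $\chi_Ab\chi_B=0$ whenever $\operatorname{prop}(b)\le r$, so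
\begin{equation}\label{eq:offdiag}
\|\chi_Aa\chi_B\|\le\varepsilon\quad\text{if $a$ is $(\varepsilon,r)$-approximable and $A,B$ are $r$-separated.}
\end{equation}
For a nonzero vector $\xi$ let $q_\xi$ be the projection onto $\mathbb C\xi$. A unit vector $\xi$ defines a probability measure $\mu_\xi(A)=\|\chi_A\xi\|^2$ on $X$. Since $\chi_Aq_\xi\chi_Bv=\langle v,\chi_B\xi\rangle\chi_A\xi$,
\begin{equation}\label{eq:rankone}
\|\chi_Aq_\xi\chi_B\|=\sqrt{\mu_\xi(A)\,\mu_\xi(B)} .
\end{equation}
So if $q_\xi$ is well approximated at scale $r$, then $\mu_\xi$ cannot give substantial mass to each of two $r$-separated sets. This suggests the second notion.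

\begin{definition}\label{def:conc}
A sequence $(\xi_n)$ of unit vectors in $\ell_2(X)$ is \emph{equi-concentrated} if for every $\delta>0$ there is $\rho$ such that $\min(\mu_{\xi_n}(A),\mu_{\xi_n}(B))<\delta$ for all $n$ and all $\rho$-separated sets $A,B\subseteq X$.
\end{definition}

\begin{theorem}\label{thm:criterion}
Let $X$ and $(p_n)$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] Let $t_n\in p_n\mathcal B(\ell_2(X))p_n$ with $\sup_n\|t_n\|<\infty$. Then $\mathrm{SOT}\text{-}\sum_{n\in M}t_n$ exists for every $M\subseteq\mathbb N$, and all these sums lie in $\mathrm C^*_u(X)$ if and only if $(t_n)$ is equi-approximable.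
\item[(b)] Let $\xi_n$ be unit vectors with $q_{\xi_n}\le p_n$. Then $(q_{\xi_n})$ is subseries summable in $\mathrm C^*_u(X)$ if and only if $(\xi_n)$ is equi-concentrated.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:criterion} reduces Theorem~\ref{thm:main} to a statement about one projection at a time: find a unit vector in the range of $p_n$ that is concentrated, with constants independent of $n$. Section~\ref{sec:examples} shows on examples how such a vector is found. Part (a) is proved in Sections~\ref{sec:baire} and~\ref{sec:sum}, part (b) in Section~\ref{sec:gap}. Section~\ref{sec:max} constructs the concentrated vectors, and Section~\ref{sec:final} concludes.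

\section{Two examples and the role of the $\ell_\alpha$ norm}\label{sec:examples}

\begin{example}[Intervals]\label{ex:intervals}
Let $X=\mathbb N$ with the usual metric and $p_n=\chi_{I_n}$, where the $I_n$ are disjoint intervals of cardinalities $\ell_n\ge3$ with $\ell_n\to\infty$. Every subseries sum is a diagonal projection. The choice $q_n=q_{\delta_{x_n}}$ with $x_n\in I_n$ is admissible. The choice $q_n=q_{\xi_n}$, with $\xi_n$ the normalized constant vector on $I_n$, is not. Let $A_n$ and $B_n$ consist of the first and the last $\lfloor\ell_n/3\rfloor$ points of $I_n$. These sets are $(\ell_n/3)$-separated and have mass $\lfloor\ell_n/3\rfloor/\ell_n\ge\frac15$, so $(\xi_n)$ is not equi-concentrated. Directly: $\chi_{A_n}\big(\sum_jq_j\big)\chi_{B_n}=\chi_{A_n}q_n\chi_{B_n}$ has norm at least $\frac15$ by \eqref{eq:rankone}, so by \eqref{eq:offdiag} the sum $\sum_jq_j$ is at distance at least $\frac15$ from every operator of finite propagation.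
\end{example}

So the $q_n$ must be chosen with care, and the example suggests a first attempt: project a basis vector. If there are $c>0$ and points $x_n$ with $\|p_n\delta_{x_n}\|\ge c$ for all $n$, then
\[
q_{p_n\delta_{x_n}}=\|p_n\delta_{x_n}\|^{-2}\,p_n\chi_{\{x_n\}}p_n .
\]
The sequence $(p_n)$ is equi-approximable by Theorem~\ref{thm:criterion}(a), the scalars are bounded by $c^{-2}$, so these rank one projections are equi-approximable and Theorem~\ref{thm:criterion}(a) applies to them. This argument gives nothing when $\sup_x\|p_n\delta_x\|\to0$, which is the situation in spaces built from expanders.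

\begin{example}[Expanders]\label{ex:expanders}
Let $G_1,G_2,\dots$ be an expander sequence: finite graphs with at least two vertices, all degrees at most $m$, $|G_j|\to\infty$, and such that for some $\lambda>0$ the Laplacians $(\Delta_jf)(x)=\sum_{y\sim x}(f(x)-f(y))$ satisfy $\langle\Delta_jf,f\rangle\ge\lambda\|f\|^2$ for all $f\in\ell_2(G_j)$ orthogonal to the constants. Each $G_j$ is connected, since only constants lie in the kernel of $\Delta_j$. Let $X=\bigsqcup_jG_j$, with the path metric on each $G_j$ and $d(x,y)=|G_i|+|G_j|$ for $x\in G_i$, $y\in G_j$, $i\ne j$. This space is u.l.f., because degrees are bounded and only finitely many $G_j$ have at most $r$ vertices.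

Let $\eta_j$ be the normalized constant vector on $G_j$. We have $\langle\Delta_jf,f\rangle=\sum_{\{x,y\}\text{ edge}}|f(x)-f(y)|^2\le2m\|f\|^2$. Hence $W_j=\chi_{G_j}-\Delta_j/(2m)$ has propagation at most $1$, fixes $\eta_j$, and satisfies $0\le W_j\le1-\frac\lambda{2m}$ on $\ell_2(G_j)\ominus\mathbb C\eta_j$. Therefore
\[
\|W_j^k-q_{\eta_j}\|\le\big(1-\tfrac\lambda{2m}\big)^k,\qquad\operatorname{prop}(W_j^k)\le k .
\]
The blocks act on orthogonal subspaces, so the same two bounds hold for sums over any set of indices $j$. Thus $(q_{\eta_j})$ is subseries summable, and so is the sequence of rank two projections $p_n=q_{\eta_{2n-1}}+q_{\eta_{2n}}$.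

A unit vector in the range of $p_n$ has the form $\xi=z_1\eta_{2n-1}+z_2\eta_{2n}$ with $|z_1|^2+|z_2|^2=1$. With $g_n=\min(|G_{2n-1}|,|G_{2n}|)\to\infty$ we have $|\xi(x)|^2\le1/g_n$ for all $x$, so every ball of radius $r$ has $\mu_\xi$-mass at most $D(r)/g_n$. No vector in the range of $p_n$ is localized near a point. Still $q_n=q_{\eta_{2n}}$ is admissible, which explains why Definition~\ref{def:conc} speaks of pairs of separated sets and not of balls. The choice $z_1=z_2=2^{-1/2}$ puts mass $\frac12$ on each of two graphs whose distance tends to infinity, and is not equi-concentrated.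
\end{example}

In view of Example~\ref{ex:expanders} one could suspect that a more tangled construction of this kind has no good vectors at all. What is needed is a rule that selects $\delta_x$ in the first example and $\eta_{2n-1}$ or $\eta_{2n}$ in the second. Fix $\alpha>2$ and write $\|\xi\|_\alpha=(\sum_x|\xi(x)|^\alpha)^{1/\alpha}$. A unit vector of $\ell_2(X)$ has $|\xi(x)|\le1$, hence $|\xi(x)|^\alpha\le|\xi(x)|^2$; this gives $\|\cdot\|_\alpha\le\|\cdot\|_2$, and among unit vectors equality holds only for multiples of some $\delta_x$. So in Example~\ref{ex:intervals} the unit vectors of $\ell_2(I_n)$ of largest $\ell_\alpha$ norm are the multiples of the $\delta_x$. In Example~\ref{ex:expanders},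
\[
\|\xi\|_\alpha^\alpha=|z_1|^\alpha|G_{2n-1}|^{1-\alpha/2}+|z_2|^\alpha|G_{2n}|^{1-\alpha/2}\le g_n^{1-\alpha/2}\big(|z_1|^\alpha+|z_2|^\alpha\big)\le g_n^{1-\alpha/2},
\]
the value $g_n^{1-\alpha/2}$ is attained on the smaller graph, and the last inequality is strict unless $z_1z_2=0$. In both cases maximizing the $\ell_\alpha$ norm selects a good vector.

The mechanism is the following. Let $p\ne0$ be a projection, let $N$ be the supremum of $\|\xi\|_\alpha$ over unit vectors in the range of $p$, and suppose that $X=X_1\sqcup X_2$ and that $p$ commutes with $\chi_{X_1}$. For a unit vector $\xi$ in the range of $p$, the pieces $\chi_{X_i}\xi$ are again in the range of $p$. With $m_i=\mu_\xi(X_i)$,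
\begin{equation}\label{eq:split}
\|\xi\|_\alpha^\alpha=\|\chi_{X_1}\xi\|_\alpha^\alpha+\|\chi_{X_2}\xi\|_\alpha^\alpha\le N^\alpha\big(m_1^{\alpha/2}+m_2^{\alpha/2}\big),\qquad m_1+m_2=1 .
\end{equation}
If $m_1,m_2\ge\delta$, the bracket is smaller than $1$ by an amount that depends only on $\delta$ and $\alpha$. A vector that almost attains $N$ therefore cannot split its mass.

The loss in \eqref{eq:split} is a fixed \emph{fraction} of $N^\alpha$. This is the strength of the argument, since $N$ may be very small: $N^\alpha=g_n^{1-\alpha/2}\to0$ in Example~\ref{ex:expanders}. It is also the source of the main difficulty. In general $p$ only almost commutes with a cutoff function that separates two distant sets, and an error of size $\varepsilon$ in $\ell_2$ norm is useless when $N$ is much smaller than $\varepsilon$. The commutator has to be small as an operator on $\ell_\alpha(X)$, while the hypothesis is about $\ell_2(X)$ only. Section~\ref{sec:max} closes this gap.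

\section{From subseries summability to uniform approximation}\label{sec:baire}

From now on $(p_n)$ is a fixed sequence of nonzero projections that is subseries summable in $\mathrm C^*_u(X)$. We put
\[
S_M=\mathrm{SOT}\text{-}\sum_{n\in M}p_n,\qquad C=\|S_{\mathbb N}\| ,
\]
so that $\sum_n\|p_nv\|^2=\langle S_{\mathbb N}v,v\rangle\le C\|v\|^2$ for all $v\in\ell_2(X)$. This inequality is the substitute for orthogonality of the $p_n$.

We use the following rules. An $(\varepsilon,r)$-approximable operator is $(\varepsilon,r')$-approximable for $r'\ge r$, and $a\in\mathrm C^*_u(X)$ if and only if $\{a\}$ is equi-approximable; so finite subsets of $\mathrm C^*_u(X)$ are equi-approximable. Let $a$ be $(\varepsilon,r)$-approximable by $b$, and $a'$ be $(\varepsilon',r')$-approximable by $b'$. Then $a+a'$ is $(\varepsilon+\varepsilon',\max(r,r'))$-approximable and $za$ is $(|z|\varepsilon,r)$-approximable for $z\in\mathbb C$. From $(bb')(x,y)=\sum_{x'}b(x,x')b'(x',y)$ we get $\operatorname{prop}(bb')\le r+r'$, and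
\[
\|aa'-bb'\|\le\|a-b\|\|a'\|+\|b\|\|a'-b'\|\le\varepsilon\|a'\|+(\|a\|+\varepsilon)\varepsilon' .
\]
Consequently termwise sums, termwise products and multiples by bounded scalars of norm-bounded equi-approximable sequences are equi-approximable.

We identify subsets of $\mathbb N$ with points of the compact metrizable space $2^{\mathbb N}$: $M_i\to M$ means that for each $k$ the sets $M_i$ and $M$ agree on $\{1,\dots,k\}$ for all large $i$.

\begin{lemma}\label{lem:basic}
Let $t_n=p_nt_np_n$ with $\|t_n\|\le L$ for all $n$. Then $T_M:=\mathrm{SOT}\text{-}\sum_{n\in M}t_n$ exists for every $M\subseteq\mathbb N$, $\|T_M\|\le LC$, and $T_{M_i}\to T_M$ strongly whenever $M_i\to M$.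
\end{lemma}

\begin{proof}
For finite $F\subseteq\mathbb N$ and $v,w\in\ell_2(X)$, write $\langle t_nv,w\rangle=\langle t_np_nv,p_nw\rangle$ and use the Cauchy--Schwarz inequality:
\[
\Big|\Big\langle\sum_{n\in F}t_nv,w\Big\rangle\Big|\le L\sum_{n\in F}\|p_nv\|\|p_nw\|\le L\Big(\sum_{n\in F}\|p_nv\|^2\Big)^{1/2}C^{1/2}\|w\| .
\]
Hence
\begin{equation}\label{eq:tail}
\Big\|\sum_{n\in F}t_nv\Big\|\le LC^{1/2}\Big(\sum_{n\in F}\|p_nv\|^2\Big)^{1/2}.
\end{equation}
Since $\sum_n\|p_nv\|^2$ converges, the partial sums of $\sum_{n\in M}t_nv$ are Cauchy. So $T_M$ exists, \eqref{eq:tail} holds for infinite $F$ as well, and $\|T_M\|\le LC$. If $M_i$ and $M$ agree on $\{1,\dots,k\}$, then \eqref{eq:tail} applied to the two tails gives $\|T_{M_i}v-T_Mv\|\le2LC^{1/2}(\sum_{n>k}\|p_nv\|^2)^{1/2}$, which tends to $0$ as $k\to\infty$.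
\end{proof}

The hypothesis says that each $S_M$ can be approximated at a scale that depends on $M$. The Baire category theorem removes this dependence.

\begin{lemma}\label{lem:baire}
Let $t_n$, $L$ and $T_M$ be as in Lemma~\ref{lem:basic}.
\begin{enumerate}
\item[(i)] If $M_i\to M$ and every $T_{M_i}$ is $(\varepsilon,r)$-approximable, then $T_M$ is $(\varepsilon,r)$-approximable.
\item[(ii)] If $T_M\in\mathrm C^*_u(X)$ for all $M$, then $\{T_M:M\subseteq\mathbb N\}$ is equi-approximable.
\end{enumerate}
\end{lemma}

\begin{proof}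
(i) Choose $b_i$ with $\operatorname{prop}(b_i)\le r$ and $\|T_{M_i}-b_i\|\le\varepsilon$. Then $\|b_i\|\le LC+\varepsilon$. A bounded sequence of operators on a separable Hilbert space has a subsequence that converges in the weak operator topology; let $b$ be such a limit. Matrix entries converge along the subsequence, so $\operatorname{prop}(b)\le r$, and $|\langle(T_M-b)v,w\rangle|=\lim|\langle(T_{M_i}-b_i)v,w\rangle|\le\varepsilon\|v\|\|w\|$.

(ii) Fix $\varepsilon>0$. The sets $\mathcal D_r=\{M:T_M\text{ is }(\varepsilon,r)\text{-approximable}\}$, $r\in\mathbb N$, are closed by (i) and cover $2^{\mathbb N}$ by hypothesis. By the Baire category theorem some $\mathcal D_r$ has nonempty interior: there are $F=\{1,\dots,k\}$ and $\sigma\subseteq F$ such that $M'\in\mathcal D_r$ whenever $M'\cap F=\sigma$. For an arbitrary $M$,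
\[
T_M=T_{(M\setminus F)\cup\sigma}-T_\sigma+T_{M\cap F}.
\]
The first term is $(\varepsilon,r)$-approximable. The other two belong to the finite set $\{T_{F'}:F'\subseteq F\}\subseteq\mathrm C^*_u(X)$, all of whose members are $(\varepsilon,r')$-approximable for one $r'\ge r$. So every $T_M$ is $(3\varepsilon,r')$-approximable.
\end{proof}

For $k\in\mathbb N$ and signs $s\in\{\pm1\}^k$ let $S_s=\sum_{n\le k}s_np_n$.

\begin{corollary}\label{cor:signs}
The sequence $(p_n)$ is equi-approximable, and so is the family of all $S_s$ with $k\in\mathbb N$ and $s\in\{\pm1\}^k$. Moreover $\|S_s\|\le C$.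
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:baire}(ii) the family $\{S_M\}$ is equi-approximable. It contains $p_n=S_{\{n\}}$, and each $S_s$ is a difference of two of its members. The norm bound is Lemma~\ref{lem:basic} with $L=1$.
\end{proof}

The rest of the proof uses the hypothesis on the sums $S_M$ only through the constant $C$ and Corollary~\ref{cor:signs}, apart from the induction that gives Corollary~\ref{cor:rank}.

\begin{remark}\label{rem:allM}
It is not enough to assume $S_{\mathbb N}\in\mathrm C^*_u(X)$. Let $X=\mathbb N$, and for each $n$ write $\delta^i=\delta_{i5^n}$, $1\le i\le4$. Let $p_{2n-1}$ and $p_{2n}$ be the projections onto the spans of $\{\delta^1+\delta^2,\delta^3+\delta^4\}$ and $\{\delta^1-\delta^2,\delta^3-\delta^4\}$. Then $S_{\mathbb N}$ is a diagonal projection. Every unit vector in the range of $p_{2n}$ gives mass $\frac12$ to each of the sets $\{5^n,3\cdot5^n\}$ and $\{2\cdot5^n,4\cdot5^n\}$. As in Example~\ref{ex:intervals}, for any rank one $q_{2n}\le p_{2n}$ the sum $\sum_nq_{2n}$ is at distance at least $\frac12$ from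 every operator of finite propagation.
\end{remark}

\section{Summing an equi-approximable sequence}\label{sec:sum}

We prove Theorem~\ref{thm:criterion}(a). The sums $T_M$ exist by Lemma~\ref{lem:basic}. If they all lie in $\mathrm C^*_u(X)$, then $(t_n)$ is equi-approximable by Lemma~\ref{lem:baire}(ii), because $t_n=T_{\{n\}}$. The content is the converse.

Let $b_n$ approximate $t_n$ within $\varepsilon$, with propagation bounded uniformly in $n$. The sum $\sum_nb_n$ need not even converge: adding $\varepsilon\chi_{\{x\}}$, for a fixed point $x$, to every $b_n$ only doubles the error of each term. The errors do add up well after compression, since Lemma~\ref{lem:basic} applies to $p_n(t_n-b_n)p_n$. It then remains to approximate $\sum_np_nb_np_n$. Averaging over random signs writes this sum as an average of products of three operators $S_s\,\big(\sum_ns_ns'_nb_n\big)\,S_{s'}$. The outer factors are controlled by Corollary~\ref{cor:signs}, and the middle factor has small propagation, but its norm must be bounded independently of the number of terms. For this we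 first find sets $A_n$ of bounded overlap on which the $p_n$ almost live, and cut $b_n$ down to $A_n$.

\begin{proof}[Proof of the converse in Theorem~\ref{thm:criterion}(a)]
Let $(t_n)$ be equi-approximable with $\|t_n\|\le L$, and fix $\varepsilon\in(0,1)$. Choose, in this order:
\begin{itemize}
\item $r>0$ such that all $S_s$ are $(\varepsilon,r)$-approximable, and $r_1$ such that all $t_n$ are $(\varepsilon,r_1)$-approximable;
\item $\theta=\varepsilon D(r)^{-1/2}$, $K=(C+1)^2\theta^{-2}$ and $Q=(L+1)K$;
\item $\varepsilon_2\in(0,1)$ with $\varepsilon_2Q(2C+1)\le\varepsilon$, and $r_2$ such that all $S_s$ are $(\varepsilon_2,r_2)$-approximable.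
\end{itemize}
The second, finer approximation of the $S_s$ is needed because the bound $Q$ for the middle factor depends on the first scale $r$. Fix $k\in\mathbb N$ and $M\subseteq\{1,\dots,k\}$; none of the constants above depends on $k$ or $M$. Let $\mathbb E_s$ denote the average over $s\in\{\pm1\}^k$. The functions $s\mapsto s_n$, $n\le k$, are orthonormal for this average: $\mathbb E_s[s_is_n]$ is $1$ if $i=n$ and $0$ otherwise.

\emph{Step 1: sets of bounded overlap.} Choose $a_s$ with $\operatorname{prop}(a_s)\le r$ and $\|a_s-S_s\|\le\varepsilon$, and put $\bar a_n=\mathbb E_s[s_na_s]$ for $n\le k$. Since $\mathbb E_s[s_nS_s]=p_n$, we have $\|\bar a_n-p_n\|\le\varepsilon$, and $\operatorname{prop}(\bar a_n)\le r$. The gain over arbitrary approximants of the $p_n$ is that the rows of the $\bar a_n$ are square summable in $n$. Indeed, $\bar a_n(x,y)$ is the coefficient of the function $s\mapsto a_s(x,y)$ against $s\mapsto s_n$, so Bessel's inequality gives, for each $x$,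
\[
\sum_{n\le k}\|\bar a_n^*\delta_x\|^2=\sum_y\sum_{n\le k}|\bar a_n(x,y)|^2\le\mathbb E_s\sum_y|a_s(x,y)|^2=\mathbb E_s\|a_s^*\delta_x\|^2\le(C+1)^2 .
\]
Let $A_n=\{x:\|\bar a_n^*\delta_x\|\ge\theta\}$. Each $x$ lies in at most $K$ of the sets $A_n$, so
\begin{equation}\label{eq:overlap}
\sum_{n\le k}\|\chi_{A_n}v\|^2\le K\|v\|^2\qquad(v\in\ell_2(X)).
\end{equation}
For $x\notin A_n$, the Cauchy--Schwarz inequality gives $|(\bar a_nv)(x)|^2\le\theta^2\sum_{y\in B(x,r)}|v(y)|^2$. Each $y$ lies in at most $D(r)$ balls $B(x,r)$, so summing over $x\notin A_n$ yields $\|(1-\chi_{A_n})\bar a_n\|\le\theta D(r)^{1/2}=\varepsilon$. This is where uniform local finiteness enters: small rows make a small operator. We conclude that $\|(1-\chi_{A_n})p_n\|\le2\varepsilon$, and $\|p_n(1-\chi_{A_n})\|\le2\varepsilon$ by taking adjoints.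

\emph{Step 2: cutting the approximants.} Choose $b_n$ with $\operatorname{prop}(b_n)\le r_1$ and $\|t_n-b_n\|\le\varepsilon$, and put $c_n=\chi_{A_n}b_n\chi_{A_n}$. Since $t_n=p_nt_n=t_np_n$,
\[
\|t_n-\chi_{A_n}t_n\chi_{A_n}\|\le\|(1-\chi_{A_n})p_nt_n\|+\|\chi_{A_n}t_np_n(1-\chi_{A_n})\|\le4L\varepsilon ,
\]
so $\|t_n-c_n\|\le(4L+1)\varepsilon$. Lemma~\ref{lem:basic} applied to the operators $p_n(t_n-c_n)p_n$ gives
\begin{equation}\label{eq:sandwich}
\Big\|T_M-\sum_{n\in M}p_nc_np_n\Big\|\le C(4L+1)\varepsilon .
\end{equation}
For $s,s'\in\{\pm1\}^k$ let $c_{s,s'}=\sum_{n\in M}s_ns_n'c_n$. Then $\operatorname{prop}(c_{s,s'})\le r_1$. Since $\|b_n\|\le L+1$, the Cauchy--Schwarz inequality and \eqref{eq:overlap} give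
\[
|\langle c_{s,s'}v,w\rangle|\le(L+1)\sum_{n\in M}\|\chi_{A_n}v\|\|\chi_{A_n}w\|\le Q\|v\|\|w\| .
\]

\emph{Step 3: removing the compression.} Expanding the product and using orthonormality in $s$ and in $s'$,
\[
\mathbb E_s\mathbb E_{s'}\big[S_s\,c_{s,s'}\,S_{s'}\big]=\sum_{i,j\le k}\ \sum_{n\in M}\mathbb E_s[s_is_n]\,\mathbb E_{s'}[s'_ns'_j]\;p_ic_np_j=\sum_{n\in M}p_nc_np_n .
\]
Choose $a'_s$ with $\operatorname{prop}(a'_s)\le r_2$ and $\|a'_s-S_s\|\le\varepsilon_2$. Then $\operatorname{prop}(a'_sc_{s,s'}a'_{s'})\le2r_2+r_1$ and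
\[
\|S_sc_{s,s'}S_{s'}-a'_sc_{s,s'}a'_{s'}\|\le\varepsilon_2QC+(C+\varepsilon_2)Q\varepsilon_2\le\varepsilon_2Q(2C+1)\le\varepsilon .
\]
Averaging, $\sum_{n\in M}p_nc_np_n$ is $(\varepsilon,2r_2+r_1)$-approximable. By \eqref{eq:sandwich}, $T_M$ is $(C(4L+1)\varepsilon+\varepsilon,\,2r_2+r_1)$-approximable for every finite $M$. For infinite $M$ we have $M\cap\{1,\dots,k\}\to M$, and Lemma~\ref{lem:baire}(i) gives the same conclusion. As $\varepsilon$ was arbitrary, $T_M\in\mathrm C^*_u(X)$.
\end{proof}

\section{Concentration and spectral gap}\label{sec:gap}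

We now show that concentration of $\mu_\xi$ forces $q_\xi$ to be approximable. The model is Example~\ref{ex:expanders}, where $q_\xi$ is the limit of the powers of an operator of small propagation that fixes $\xi$ and has a spectral gap. For a general $\xi$ we build a weighted graph on most of the support of $\xi$, joining points at distance at most $R$, and prove a gap for its Laplacian by Cheeger's argument: expansion of sets implies a spectral gap. Two things stand in the way. Concentration says nothing about sets of mass less than $\delta$, which may fail to expand; we discard a largest non-expanding set. And a heavy point may have only very light neighbors, so that a boundary of large mass is crossed by edges of small weight; we discard the points that are much lighter than a neighbor.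

\begin{lemma}\label{lem:gap}
Let $\delta\in(0,\frac1{16}]$, $R>0$ and $D=D(R)$. There is $k\in\mathbb N$, depending only on $\delta$ and $D$, with the following property. If $\xi$ is a unit vector with $\min(\mu_\xi(A),\mu_\xi(B))<\delta$ for all $R$-separated sets $A,B$, then $q_\xi$ is $(3\sqrt\delta,kR)$-approximable.
\end{lemma}

\begin{proof}
Write $\mu=\mu_\xi$ and $\mu(x)=|\xi(x)|^2$.

\emph{Step 1: removing light points.} Let $E$ be the set of $y\in X$ for which there is $x$ with $d(x,y)\le R$ and $\mu(y)<\frac\delta D\mu(x)$. Charging each $y\in E$ to one such $x$, and using $|B(x,R)|\le D$, we get $\mu(E)\le\sum_xD\cdot\frac\delta D\mu(x)=\delta$. Let $Z=\{x:\mu(x)>0\}\setminus E$. Then $\mu(Z)\ge1-\delta$, and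
\begin{equation}\label{eq:comparable}
\mu(x)\ge\tfrac\delta D\,\mu(y)\qquad\text{if }x,y\in Z\text{ and }d(x,y)\le R .
\end{equation}

\emph{Step 2: removing a non-expanding set.} For $A\subseteq Z$ let $\partial A$ be the set of $y\in Z\setminus A$ at distance at most $R$ from some point of $A$. Let
\[
\mathcal F=\{F\subseteq Z:\ \mu(F)\le\tfrac34,\ \mu(\partial F)\le\tfrac18\mu(F)\}.
\]
Every $F\in\mathcal F$ has $\mu(F)<\delta$. Indeed, $B=Z\setminus(F\cup\partial F)$ is $R$-separated from $F$, and $\mu(B)\ge1-\delta-\frac34-\frac3{32}\ge\frac3{32}>\delta$, so the hypothesis forces $\mu(F)<\delta$.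

The family $\mathcal F$ has a member of largest mass. To see this, give $2^Z$ the topology of pointwise convergence of indicators, which is compact and metrizable as $Z$ is countable. Whether $y\in\partial F$ depends only on $F\cap B(y,R)$, and this ball is finite; so $F_j\to F$ implies $\partial F_j\to\partial F$. By dominated convergence $F\mapsto\mu(F)$ and $F\mapsto\mu(\partial F)$ are continuous. Hence $\mathcal F$ is compact, it contains $\emptyset$, and $\mu$ attains its maximum on $\mathcal F$ at some $F$. Put $Y=Z\setminus F$, so that $\mu(Y)\ge1-2\delta$. We claim that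
\begin{equation}\label{eq:expand}
\mu(\partial A\cap Y)>\tfrac18\mu(A)\qquad\text{if }A\subseteq Y\text{ and }0<\mu(A)\le\tfrac12\mu(Y).
\end{equation}
Suppose not. The disjoint union $F\cup A$ has mass at most $\delta+\frac12\le\frac34$. A point of $\partial(F\cup A)$ lies in $Y\setminus A$ and is within $R$ of $F$ or of $A$, so $\partial(F\cup A)\subseteq\partial F\cup(\partial A\cap Y)$, which has mass at most $\frac18\mu(F)+\frac18\mu(A)=\frac18\mu(F\cup A)$. Then $F\cup A\in\mathcal F$ has larger mass than $F$, a contradiction. The room between $\frac12$ and $\frac34$ in the definition of $\mathcal F$ is there to make this step work.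

\emph{Step 3: the weighted graph.} For $x\ne y$ in $Y$ with $d(x,y)\le R$ let $w(x,y)=\min(\mu(x),\mu(y))$, and let $w(x,y)=0$ for all other pairs in $Y$. Then $w$ is symmetric and $\sum_yw(x,y)\le D\mu(x)$. Let $A$ be as in \eqref{eq:expand}. For each $y\in\partial A\cap Y$ pick $x\in A$ with $d(x,y)\le R$; by \eqref{eq:comparable}, $w(x,y)\ge\frac\delta D\mu(y)$. Hence
\begin{equation}\label{eq:cheeger}
\sum_{x\in A,\ y\in Y\setminus A}w(x,y)\ge\tfrac\delta D\,\mu(\partial A\cap Y)\ge\kappa\,\mu(A),\qquad\kappa=\frac\delta{8D},
\end{equation}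
and the resulting inequality also holds when $A=\emptyset$. On $L^2(Y,\mu)$ consider the form
\[
\mathcal E(f,g)=\tfrac12\sum_{x,y\in Y}w(x,y)\,(f(x)-f(y))\,\overline{(g(x)-g(y))},\qquad\mathcal E(f)=\mathcal E(f,f).
\]
From $|z\pm z'|^2\le2|z|^2+2|z'|^2$ and the symmetry of $w$,
\begin{equation}\label{eq:upper}
\tfrac12\sum_{x,y}w(x,y)|f(x)\pm f(y)|^2\le2\sum_x|f(x)|^2\sum_yw(x,y)\le2D\|f\|^2 .
\end{equation}

\emph{Step 4: the gap.} Let $\lambda=\kappa^2/(2D)$. We show that $\mathcal E(f)\ge\lambda\|f\|^2$ for all $f\in L^2(Y,\mu)$ orthogonal to the constants. Both sides are additive over real and imaginary parts, and these are again orthogonal to the constants, so let $f$ be real.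

First let $g\ge0$ be in $L^2(Y,\mu)$ with $\mu(g>0)\le\frac12\mu(Y)$. The sets $A_t=\{g^2>t\}$, $t\ge0$, satisfy \eqref{eq:cheeger}. We integrate over $t$. On the right, $\int_0^\infty\mu(A_t)\,dt=\|g\|^2$. On the left, a pair $(x,y)$ is counted exactly when $g(y)^2\le t<g(x)^2$. Therefore
\[
\kappa\|g\|^2\le\sum_{x,y}w(x,y)\big(g(x)^2-g(y)^2\big)_+=\tfrac12\sum_{x,y}w(x,y)\,|g(x)-g(y)|\,(g(x)+g(y)),
\]
and by the Cauchy--Schwarz inequality and \eqref{eq:upper} the right side is at most $\mathcal E(g)^{1/2}(2D)^{1/2}\|g\|$. So $\mathcal E(g)\ge\lambda\|g\|^2$.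

Now let $c=\inf\{t:\mu(f>t)\le\frac12\mu(Y)\}$. This is a real number, because $\mu(f>t)$ tends to $0$ as $t\to\infty$ and to $\mu(Y)>0$ as $t\to-\infty$. It is a median of $f$: $\mu(f>c)=\lim_{t\downarrow c}\mu(f>t)\le\frac12\mu(Y)$ and $\mu(f<c)=\lim_{t\uparrow c}\mu(f\le t)\le\frac12\mu(Y)$. So the previous paragraph applies to $g_+=(f-c)_+$ and $g_-=(f-c)_-$. The first is a nondecreasing and the second a nonincreasing function of $f$, so $(g_+(x)-g_+(y))(g_-(x)-g_-(y))\le0$. Since $f-c=g_+-g_-$, expanding the square gives $\mathcal E(f)\ge\mathcal E(g_+)+\mathcal E(g_-)$. Thus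
\[
\mathcal E(f)\ge\lambda\big(\|g_+\|^2+\|g_-\|^2\big)=\lambda\|f-c\|^2=\lambda\big(\|f\|^2+c^2\mu(Y)\big)\ge\lambda\|f\|^2 .
\]

\emph{Step 5: approximation.} By \eqref{eq:upper} there is an operator $\mathcal L$ on $L^2(Y,\mu)$ with $\langle\mathcal Lf,g\rangle=\mathcal E(f,g)$ and $0\le\mathcal L\le2D$, and $\mathcal L1=0$. Since $\xi$ does not vanish on $Y$, the map $Uf=f\xi$ is a unitary from $L^2(Y,\mu)$ onto $\ell_2(Y)$, with $U1=\eta:=\chi_Y\xi$. Let $\Delta=U\mathcal LU^*$, extended by $0$ to $\ell_2(X)$. For $x\ne y$ in $Y$ only the pairs $(x,y)$ and $(y,x)$ contribute to $\mathcal E(1_{\{y\}},1_{\{x\}})=-w(x,y)$, and $\delta_y=U(1_{\{y\}}/\xi(y))$, so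
\[
\Delta(x,y)=-\frac{w(x,y)}{\xi(y)\overline{\xi(x)}} .
\]
Hence $\operatorname{prop}(\Delta)\le R$. The operator $W=\chi_Y-\Delta/(2D)$ fixes $\eta$, vanishes on $\ell_2(X\setminus Y)$, and satisfies $0\le W\le1-\frac\lambda{2D}$ on $\ell_2(Y)\ominus\mathbb C\eta$ by Step 4. So $\|W^k-q_\eta\|\le(1-\frac\lambda{2D})^k$ and $\operatorname{prop}(W^k)\le kR$ for $k\ge1$. Choose $k$ with $(1-\frac\lambda{2D})^k\le\sqrt\delta$; it depends only on $\delta$ and $D$.

For unit vectors $\xi,\zeta$ we have $\|q_\xi-q_\zeta\|^2=1-|\langle\xi,\zeta\rangle|^2$: the self-adjoint operator $q_\xi-q_\zeta$ has rank at most two and trace $0$, and its square has trace $2-2|\langle\xi,\zeta\rangle|^2$. With $\zeta=\eta/\|\eta\|$ and $\langle\xi,\eta\rangle=\|\eta\|^2=\mu(Y)$ this gives $\|q_\xi-q_\eta\|^2=1-\mu(Y)\le2\delta$. Altogether $\|q_\xi-W^k\|\le\sqrt{2\delta}+\sqrt\delta\le3\sqrt\delta$.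
\end{proof}

\begin{proposition}\label{prop:conc}
Let $(\xi_n)$ be unit vectors in $\ell_2(X)$. Then $(q_{\xi_n})$ is equi-approximable if and only if $(\xi_n)$ is equi-concentrated.
\end{proposition}

\begin{proof}
Suppose that $(q_{\xi_n})$ is equi-approximable. Given $\delta>0$, take $\varepsilon<\delta$ and $\rho$ such that all $q_{\xi_n}$ are $(\varepsilon,\rho)$-approximable. For $\rho$-separated $A,B$, \eqref{eq:offdiag} and \eqref{eq:rankone} give $\min(\mu_{\xi_n}(A),\mu_{\xi_n}(B))\le\sqrt{\mu_{\xi_n}(A)\mu_{\xi_n}(B)}\le\varepsilon<\delta$. Conversely, let $(\xi_n)$ be equi-concentrated and $\delta\in(0,\frac1{16}]$. A value of $\rho$ that works for $\delta$ can be increased, so we may take it to be some $R>0$. By Lemma~\ref{lem:gap} all $q_{\xi_n}$ are $(3\sqrt\delta,kR)$-approximable with $k$ independent of $n$.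
\end{proof}

Theorem~\ref{thm:criterion}(b) follows: $q_{\xi_n}\le p_n$ means $q_{\xi_n}=p_nq_{\xi_n}p_n$, so part (a) applies to $t_n=q_{\xi_n}$, and Proposition~\ref{prop:conc} translates its conclusion.

\section{Almost maximizers of the $\ell_\alpha$ norm}\label{sec:max}

We return to the argument of \eqref{eq:split}, which needs commutators $[p_n,h]$ that are small on $\ell_\alpha(X)$. An operator of small propagation almost commutes with a slowly varying $h$ on every $\ell_\alpha(X)$. To pass this to $p_n$ we would write $p_n$ as a series of operators of growing propagation, but the $\ell_\alpha$ norm of a term may exceed its $\ell_2$ norm by a factor that grows with the propagation, and equi-approximability comes with no rate. We therefore replace $p_n$ by a nearby projection $p_n'$ that is a function of a single operator of bounded propagation. It is approximated exponentially fast by polynomials in that operator.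

\begin{lemma}\label{lem:exp}
There are $r_0>0$, self-adjoint operators $b_n$ with $\operatorname{prop}(b_n)\le r_0$, nonzero projections $p_n'$ with $\|p_n-p_n'\|\le\frac14$, and polynomials $f_k$ of degree at most $k$ with $f_0=1$, such that
\[
\|p_n'-f_k(b_n)\|\le\big(\tfrac34\big)^k\qquad\text{for all }n\in\mathbb N,\ k\ge0 .
\]
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:signs} there are $r_0>0$ and $b_n$ with $\operatorname{prop}(b_n)\le r_0$ and $\|b_n-p_n\|\le\frac18$. Replacing $b_n$ by $\frac12(b_n+b_n^*)$ preserves both properties. If a real number $t$ is at distance more than $\frac18$ from $\{0,1\}$, then $\|(p_n-t)^{-1}\|<8$, so $b_n-t$ is invertible by a Neumann series. Hence the spectrum of $b_n$ lies in $[-\frac18,\frac18]\cup[\frac78,\frac98]$. Let $\phi$ be $0$ on the first interval and $1$ on the second, and let $p_n'=\phi(b_n)$. This is a projection, $\|b_n-p_n'\|\le\sup|t-\phi(t)|\le\frac18$, and so $\|p_n-p_n'\|\le\frac14$. As $\|p_n\|=1$, we have $p_n'\ne0$.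

Let
\[
f_k(t)=\sum_{k/2\le i\le k}\binom kit^i(1-t)^{k-i}.
\]
For $t\in[0,1]$ this is the probability that at least half of $k$ tosses of a coin with bias $t$ show heads. If $|t|\le\frac18$ and $i\ge k/2$, then $|t|\le|1-t|$, so
\[
|t|^i|1-t|^{k-i}\le\big(|t||1-t|\big)^{k/2}\le\big(\tfrac9{64}\big)^{k/2}=\big(\tfrac38\big)^k ,
\]
and $|f_k(t)|\le2^k(\frac38)^k=(\frac34)^k$. By the binomial theorem $1-f_k(t)=\sum_{i<k/2}\binom kit^i(1-t)^{k-i}$. If $|1-t|\le\frac18$ and $i<k/2$, then $|1-t|\le|t|$ and $k-i>k/2$, so each product $|t|^i|1-t|^{k-i}$ is again at most $(|t||1-t|)^{k/2}\le(\frac38)^k$, and $|1-f_k(t)|\le(\frac34)^k$. Thus $|\phi-f_k|\le(\frac34)^k$ on the spectrum of $b_n$.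
\end{proof}

We recall two facts about a matrix $u=(u(x,y))_{x,y\in X}$ with finitely many nonzero entries in each row and column. Write $\|u\|_{\beta\to\beta}$ for its norm as an operator on $\ell_\beta(X)$. First, $\|u\|_{\infty\to\infty}\le\sup_x\sum_y|u(x,y)|$ and $\|u\|_{1\to1}\le\sup_y\sum_x|u(x,y)|$. Second, the Riesz--Thorin interpolation theorem: for complex scalars, if $1\le\beta_0,\beta_1\le\infty$, $0<\vartheta<1$ and $\frac1\beta=\frac{1-\vartheta}{\beta_0}+\frac\vartheta{\beta_1}$, then $\|u\|_{\beta\to\beta}\le\|u\|_{\beta_0\to\beta_0}^{1-\vartheta}\|u\|_{\beta_1\to\beta_1}^\vartheta$.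

A function $h\colon X\to[0,1]$ is identified with its multiplication operator, and $[a,h]=ah-ha$. For the rest of the paper $D=D(r_0)$.

\begin{lemma}\label{lem:comm}
There are $\alpha>2$ and a function $\omega$ with $\omega(R)\to0$ as $R\to\infty$, both depending only on $D$ and $r_0$, such that
\[
\|[p_n',h]\xi\|_\alpha\le\omega(R)\|\xi\|_\alpha
\]
for all $n$, all $R>0$, all $\frac1R$-Lipschitz functions $h\colon X\to[0,1]$ and all $\xi\in\ell_2(X)$.
\end{lemma}

\begin{proof}
Fix $n$ and drop it from the notation. Let $u_0=f_0(b)=1$ and $u_k=f_k(b)-f_{k-1}(b)$ for $k\ge1$. By Lemma~\ref{lem:exp}, $p'=\sum_{k\ge0}u_k$ in norm and $\|u_k\|_{2\to2}\le(\frac34)^k+(\frac34)^{k-1}=\frac73(\frac34)^k$; the bound $\frac73$ also holds for $k=0$.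

If $b^j(x,y)\ne0$, there is a chain of $j$ steps from $x$ to $y$, each of length at most $r_0$. As $u_k$ is a polynomial of degree at most $k$ in $b$, and a shorter chain can be lengthened by staying put, $u_k(x,y)\ne0$ requires such a chain with exactly $k$ steps. Each step offers at most $D$ choices. So every row and every column of $u_k$ has at most $D^k$ nonzero entries, and these sit at pairs with $d(x,y)\le kr_0$.

\emph{A bound that decays in $k$.} The $\ell_2$ norm of a row of $u_k$ is at most $\|u_k\|_{2\to2}$, so by the Cauchy--Schwarz inequality $\|u_k\|_{\infty\to\infty}\le D^{k/2}\|u_k\|_{2\to2}$. Choose $\vartheta\in(0,1)$ with $D^{\vartheta/2}\le\frac{10}9$ and let $\alpha=2/(1-\vartheta)>2$, so that $\frac1\alpha=\frac{1-\vartheta}2+\frac\vartheta\infty$. Interpolation gives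
\[
\|u_k\|_{\alpha\to\alpha}\le D^{\vartheta k/2}\|u_k\|_{2\to2}\le\tfrac73\big(\tfrac{10}9\cdot\tfrac34\big)^k=\tfrac73\big(\tfrac56\big)^k .
\]
Multiplication by $h$ is a contraction on $\ell_\alpha(X)$, so $\|[u_k,h]\|_{\alpha\to\alpha}\le\frac{14}3(\frac56)^k$.

\emph{A bound that decays in $R$.} The entries of $[u_k,h]$ are $u_k(x,y)(h(y)-h(x))$. They have modulus at most $\frac73\cdot kr_0/R$, and at most $D^k$ of them are nonzero in each row and column. So the norm of $[u_k,h]$ on $\ell_1(X)$ and on $\ell_\infty(X)$, and by interpolation on $\ell_\alpha(X)$, is at most $\frac73D^kkr_0/R$.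

Put $\omega(R)=\sum_{k\ge0}\min\{\frac{14}3(\frac56)^k,\ \frac73D^kkr_0/R\}$. Each term tends to $0$ as $R\to\infty$ and is dominated by a summable sequence, so $\omega(R)\to0$. For $\xi\in\ell_2(X)$ the series $\sum_k[u_k,h]\xi$ converges to $[p',h]\xi$ in $\ell_2(X)$, hence in $\ell_\alpha(X)$ because $\|\cdot\|_\alpha\le\|\cdot\|_2$. The triangle inequality in $\ell_\alpha(X)$ finishes the proof.
\end{proof}

\begin{remark}\label{rem:alpha}
The count $D^k$ is essential and cannot be replaced by $D(kr_0)$, which need not be bounded by an exponential in $k$: take $X=\bigsqcup_jF_j$ with $|F_j|=j!$ and $d(x,y)=\max(i,j)$ for distinct $x\in F_i$, $y\in F_j$. This is why the approximants are polynomials in one operator $b_n$. The exponent $\alpha$ is squeezed from both sides. It must be close enough to $2$ for the decay $(\frac34)^k$ to beat the growth $D^{\vartheta k/2}$, and it must exceed $2$, since for $\alpha=2$ the bracket in \eqref{eq:split} equals $1$.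
\end{remark}

With $\alpha$ as in Lemma~\ref{lem:comm} let
\[
N_n=\sup\{\|\xi\|_\alpha:\ \xi\in\operatorname{ran}p_n',\ \|\xi\|_2=1\}\in(0,1] .
\]
Then $\|\zeta\|_\alpha\le N_n\|\zeta\|_2$ for all $\zeta\in\operatorname{ran}p_n'$. The next lemma is the robust form of \eqref{eq:split}. The sharp splitting of $X$ becomes a Lipschitz partition of unity $h_1+h_2=1$. Where both functions are nonzero some $\ell_\alpha$ norm is lost, so we place the transition in a shell around $A$ that carries little of it; among many disjoint shells one always does.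

\begin{lemma}\label{lem:maximizer}
For every $\delta\in(0,\frac12]$ there are $\tau>0$ and $\rho>0$, independent of $n$, with the following property. If $\xi\in\operatorname{ran}p_n'$ is a unit vector with $\|\xi\|_\alpha^\alpha\ge(1-\tau)N_n^\alpha$, then $\min(\mu_\xi(A),\mu_\xi(B))<\delta$ for all $\rho$-separated sets $A,B\subseteq X$.
\end{lemma}

\begin{proof}
Let $\gamma=1-(1-\delta)^{\alpha/2}-\delta^{\alpha/2}$. Since $\alpha/2>1$ we have $0<t^{\alpha/2}<t$ for $t\in(0,1)$, so $\gamma\in(0,1)$. Choose $J\in\mathbb N$ with $\frac1J\le\frac\gamma4$, and, by Lemma~\ref{lem:comm}, $R>0$ such that $\omega=\omega(R)$ satisfies $2\alpha\,\omega(1+\omega)^{\alpha-1}\le\frac\gamma4$. Put $\tau=\frac\gamma4$ and $\rho=JR$.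

Let $\xi$ be as in the statement, write $p'=p'_n$ and $N=N_n$, and suppose that $A,B$ are $\rho$-separated with $\mu_\xi(A),\mu_\xi(B)\ge\delta$. In particular $A\ne\emptyset$. The shells $I_j=\{x:jR<d(x,A)<(j+1)R\}$, $0\le j<J$, are disjoint, so for some $j$ we have $\sum_{x\in I_j}|\xi(x)|^\alpha\le\frac1J\|\xi\|_\alpha^\alpha$. Let
\[
h_1(x)=\min\{1,\max\{0,\ j+1-d(x,A)/R\}\},\qquad h_2=1-h_1 .
\]
Both functions are $\frac1R$-Lipschitz with values in $[0,1]$. We have $h_1(x)=1$ if $d(x,A)\le jR$ and $h_1(x)=0$ if $d(x,A)\ge(j+1)R$. Thus $h_1=1$ on $A$, and $h_2=1$ on $B$ because $d(x,A)\ge JR\ge(j+1)R$ there. Outside $I_j$ one of $h_1,h_2$ is $1$ and the other is $0$, so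
\begin{equation}\label{eq:lower}
\|h_1\xi\|_\alpha^\alpha+\|h_2\xi\|_\alpha^\alpha\ge\big(1-\tfrac1J\big)\|\xi\|_\alpha^\alpha\ge\big(1-\tfrac\gamma4\big)^2N^\alpha\ge\big(1-\tfrac\gamma2\big)N^\alpha .
\end{equation}

For the upper bound let $m_i=\|h_i\xi\|_2^2$. Then $m_1\ge\mu_\xi(A)\ge\delta$, $m_2\ge\mu_\xi(B)\ge\delta$, and $m_1+m_2\le1$ because $h_1^2+h_2^2\le h_1+h_2=1$. So $m_1\in[\delta,1-\delta]$. The function $t\mapsto t^{\alpha/2}+(1-t)^{\alpha/2}$ is convex and equals $1-\gamma$ at both endpoints of this interval, hence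
\[
m_1^{\alpha/2}+m_2^{\alpha/2}\le m_1^{\alpha/2}+(1-m_1)^{\alpha/2}\le1-\gamma .
\]
The pieces $h_i\xi$ are not in the range of $p'$, but they are close to it in $\ell_\alpha$ norm: since $p'\xi=\xi$, we have $p'h_i\xi=h_i\xi+[p',h_i]\xi$. Using Lemma~\ref{lem:comm}, $p'h_i\xi\in\operatorname{ran}p'$ and $\|\xi\|_\alpha\le N$,
\[
\|h_i\xi\|_\alpha\le\|p'h_i\xi\|_\alpha+\omega\|\xi\|_\alpha\le N\|p'h_i\xi\|_2+\omega N\le N\big(m_i^{1/2}+\omega\big).
\]
The error carries the factor $N$, as required. By the mean value theorem and $m_i\le1$, $(m_i^{1/2}+\omega)^\alpha\le m_i^{\alpha/2}+\alpha\omega(1+\omega)^{\alpha-1}$. Therefore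
\[
\|h_1\xi\|_\alpha^\alpha+\|h_2\xi\|_\alpha^\alpha\le N^\alpha\big(1-\gamma+2\alpha\,\omega(1+\omega)^{\alpha-1}\big)\le\big(1-\tfrac34\gamma\big)N^\alpha .
\]
As $N>0$ and $\gamma>0$, this contradicts \eqref{eq:lower}.
\end{proof}

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:rank}}\label{sec:final}

The supremum $N_n$ need not be known to be attained, and the tolerance $\tau$ in Lemma~\ref{lem:maximizer} depends on $\delta$, while one vector must serve all $\delta$. We let the tolerance tend to $0$ with $n$. For a given $\delta$ this leaves finitely many exceptions, which are harmless.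

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For each $n$ choose a unit vector $\xi_n'\in\operatorname{ran}p_n'$ with $\|\xi_n'\|_\alpha^\alpha\ge(1-2^{-n})N_n^\alpha$.

The sequence $(\xi_n')$ is equi-concentrated. A value of $\rho$ that works for $\delta=\frac12$ works for larger $\delta$, so let $\delta\in(0,\frac12]$ and take $\tau,\rho$ from Lemma~\ref{lem:maximizer}. This $\rho$ works for all $n$ with $2^{-n}\le\tau$. For each of the finitely many other $n$ choose a finite set $F_n$ with $\mu_{\xi_n'}(F_n)>1-\delta$. Every set of mass at least $\delta$ meets $F_n$, and two sets that both meet $F_n$ are not $(\operatorname{diam}F_n)$-separated; so $\operatorname{diam}F_n$ works for this $n$. The maximum of $\rho$ and these diameters works for all $n$.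

By Proposition~\ref{prop:conc}, $(q_{\xi_n'})$ is equi-approximable. It remains to move from $p_n'$ back to $p_n$. Since $\|p_n\xi_n'-\xi_n'\|=\|(p_n-p_n')\xi_n'\|\le\frac14$, we have $\|p_n\xi_n'\|\ge\frac34$. Let $q_n$ be the projection onto $\mathbb Cp_n\xi_n'$. It has rank one, $q_n\le p_n$, and $p_nq_{\xi_n'}p_nv=\langle v,p_n\xi_n'\rangle p_n\xi_n'$ shows that
\[
q_n=\|p_n\xi_n'\|^{-2}\,p_n\,q_{\xi_n'}\,p_n .
\]
The scalars are at most $\frac{16}9$, and $(p_n)$ is equi-approximable by Corollary~\ref{cor:signs}. By the rules of Section~\ref{sec:baire}, $(q_n)$ is equi-approximable. Theorem~\ref{thm:criterion}(a) with $t_n=q_n$ shows that $(q_n)$ is subseries summable in $\mathrm C^*_u(X)$.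
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rank}]
We argue by induction on $k\ge0$, starting from $Q_n=0$ for $k=0$. Let $(Q_n)$ be given for $k$. The operators $p_n-Q_n$ are projections, and $\mathrm{SOT}\text{-}\sum_{n\in M}(p_n-Q_n)=S_M-\mathrm{SOT}\text{-}\sum_{n\in M}Q_n\in\mathrm C^*_u(X)$ for all $M$. Let $\Lambda=\{n:p_n\ne Q_n\}$. If $\Lambda$ is infinite, enumerate it in increasing order and apply Theorem~\ref{thm:main} to the nonzero projections $p_n-Q_n$, $n\in\Lambda$, to obtain rank one projections $q_n\le p_n-Q_n$. If $\Lambda$ is finite, take any rank one $q_n\le p_n-Q_n$ for $n\in\Lambda$; finite sums of rank one operators lie in $\mathrm C^*_u(X)$. Put $q_n=0$ for $n\notin\Lambda$. In both cases $(q_n)$ is subseries summable, hence so is $(Q_n+q_n)$. Since $q_n$ is orthogonal to $Q_n$, the sum $Q_n+q_n$ is a projection below $p_n$. For $n\notin\Lambda$ it equals $p_n$, whose rank is at most $k$. For $n\in\Lambda$, the finite rank projection $Q_n$ is strictly below $p_n$, so $\min(k,\operatorname{rank}p_n)<\operatorname{rank}p_n$; thus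 $Q_n$ has rank $k$ and $Q_n+q_n$ has rank $k+1\le\operatorname{rank}p_n$. In each case the rank is $\min(k+1,\operatorname{rank}p_n)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BFV}
Bruno M. Braga, Ilijas Farah and Alessandro Vignati,
\emph{Operator norm localization property for equi-approximable families of projections},
arXiv:2211.02775 (2022).

\end{thebibliography}
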